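# Uniform bounds for $\sum f(n_kx)$ with the exponent $3/2$

Conventions: $e(x)=e^{2\pi i x}$, $\log$ is the natural logarithm, $|E|$ is Lebesgue measure, $\{x\}$ is the fractional part of $x$, and $\|t\|$ (for a real number $t$) is the distance from $t$ to the nearest integer. Norms $\|g\|_q$ of functions and integrals without limits are over $[0,1]$. The letter $C$ denotes absolute constants, which may change from line to line.

## 1. The sequence $n_k=k$

We look at real functions $f$ on $\mathbb R$ with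
$$f(x+1)=f(x),\qquad \int_0^1 f(x)\,dx=0,\qquad \mathrm{Var}_{[0,1]}(f)\le 1. \tag{1}$$
Here $\mathrm{Var}_{[0,1]}(f)$ is the total variation, the supremum of $\sum_i|f(t_{i+1})-f(t_i)|$ over partitions of $[0,1]$. For example $g(x)=\{x\}-1/2$ climbs by $1$ on $[0,1)$ and then jumps back down by $1$, so its variation is $2$ and $g/2$ satisfies (1). Every $f$ with (1) satisfies $|f|\le 1$: its mean is $0$, so $\inf f\le 0\le \sup f$, and $\sup f-\inf f\le 1$.

Given integers $1\le n_1<n_2<\cdots$, how large is $\sum_{k\le M}f(n_kx)$ for typical $x$, if one bound has to serve all $f$ with (1) at once? The right quantity for "all $f$ at once" is the discrepancy.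

**Definition.** The discrepancy of $\{n_1x\},\dots,\{n_Mx\}$ is
$$D_M(x)=\sup_{0\le a<b\le 1}\Big|\tfrac1M\#\{k\le M:\{n_kx\}\in[a,b)\}-(b-a)\Big| .$$

As a small example, the points $0,\frac1M,\dots,\frac{M-1}M$ have discrepancy exactly $\frac1M$. The number of them in $[a,b)$ is $\lceil Mb\rceil-\lceil Ma\rceil$, which differs from $M(b-a)$ by less than $1$, and $[0,b)$ with $b\to0^+$ shows that $\frac1M$ is approached.

Two classical facts (Kuipers–Niederreiter, *Uniform Distribution of Sequences*, Ch. 2) will be used. The Erdős–Turán inequality says that for every integer $H\ge1$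
$$M D_M(x)\le C\Big(\frac MH+\sum_{h\le H}\frac1h\Big|\sum_{k\le M}e(hn_kx)\Big|\Big). \tag{2}$$
Koksma's inequality says that if $\int_0^1f=0$, then
$$\Big|\sum_{k\le M}f(n_kx)\Big|\le \mathrm{Var}_{[0,1]}(f)\;M D_M(x). \tag{3}$$
Conversely, the indicator function of $[a,b)$, extended periodically, has variation at most $2$, so that indicator minus its mean, divided by $2$, satisfies (1). Together with (3) this gives
$$\tfrac12 MD_M(x)\le\sup_{f\text{ with }(1)}\Big|\sum_{k\le M}f(n_kx)\Big|\le MD_M(x). \tag{4}$$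
So a uniform bound for the sums is, up to constants, a discrepancy bound.

**The case $n_k=k$.** *For almost every $x$ there is $C(x)$ with $\big|\sum_{k\le M}f(kx)\big|\le C(x)\sqrt M$ for all $M\ge2$ and all $f$ satisfying (1).*

*Proof.* Since $|\sin\pi t|\ge 2\|t\|$, summing the geometric series gives
$$\Big|\sum_{k\le M}e(kt)\Big|=\Big|\frac{\sin\pi Mt}{\sin\pi t}\Big|\le\min\Big(M,\frac1{2\|t\|}\Big) \tag{5}$$
for $t\notin\mathbb Z$. Let $2^{m-1}<M\le 2^m=N$ and $H=\lceil 2^{m/2}\rceil$. By (2) and (5), with $M/H\le\sqrt N$,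
$$MD_M(x)\le C\big(\sqrt N+F_m(x)\big),\qquad F_m(x)=\sum_{h\le H}\frac1h\min\Big(N,\frac1{2\|hx\|}\Big).$$
The map $x\mapsto hx$ preserves Lebesgue measure modulo $1$, so each minimum has the same integral,
$$2\int_0^{1/2}\min\Big(N,\frac1{2t}\Big)dt=2\Big(\frac12+\frac12\log N\Big)=1+\log N .$$
Hence $\int F_m\le(1+\log H)(1+\log N)\le Cm^2$, and by Markov $|\{F_m>m^4\}|\le Cm^{-2}$, which is summable. By Borel–Cantelli, for almost every $x$ we have $F_m(x)\le m^4$ for all large $m$. Then $MD_M(x)\le C(\sqrt N+m^4)\le C\sqrt M$ for all large $M$. For the remaining $M$ use $|f|\le1$ and enlarge $C(x)$. Now apply (3). $\square$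

What changes for a general sequence? The inequality (2), the weights $1/h$ and the measure-preserving dilations $x\mapsto hx$ all remain. What is lost is (5), which bounded all partial sums $M\le N$ at once by a function whose $L^1$ norm is only $1+\log N$. For general $n_k$ there is no closed form.

## 2. Arbitrary sequences: the statement

A result of R. C. Baker says that for every strictly increasing $(n_k)$ and every $\varepsilon>0$ one has $D_N(n_1x,\dots,n_Nx)\ll N^{-1/2}(\log N)^{3/2+\varepsilon}$ for almost every $x$. By (3), for almost every $x$ there is $C(x,\varepsilon)$ with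
$$\Big|\sum_{k\le N}f(n_kx)\Big|\le C(x,\varepsilon)\sqrt N(\log N)^{3/2+\varepsilon}\qquad\text{for all }N\ge2\text{ and all }f\text{ with (1)}. \tag{6}$$
In the other direction Berkes and Philipp constructed a sequence such that, for $f(x)=\{x\}-1/2$ and almost every $x$, $|\sum_{k\le N}f(n_kx)|\ge (N\log N)^{1/2}$ for infinitely many $N$. The question, from Aistleitner, Berkes and Seip, "GCD sums from Poisson integrals and systems of dilated functions", arXiv:1210.0741 (2012), is whether (6) holds with $\varepsilon=0$ for every sequence. That is, is it true that for almost every $x$ there is $C(x)$ with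
$$\Big|\sum_{k\le N}f(n_kx)\Big|\le C(x)\sqrt N(\log N)^{3/2}\qquad\text{for all }N\ge2\text{ and all }f\text{ with (1)?} \tag{7}$$

The answer is yes, and slightly more holds.

**Theorem 1.** Let $\omega:\mathbb N\to(0,\infty)$ be nondecreasing with $\sum_m1/\omega(m)<\infty$. Let $(n_k)$ be a strictly increasing sequence of positive integers. Then for almost every $x$ there is $C(x)$ such that for all $M\ge16$ and all $f$ satisfying (1)
$$\Big|\sum_{k=1}^Mf(n_kx)\Big|\le C(x)\sqrt M\,\frac{\log M}{\log\log M}\,\omega(\lceil\log_2M\rceil)^{1/2}. \tag{8}$$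

Two choices of $\omega$ matter.

* $\omega(m)=m(\log(m+2))^2$. The factor $\log(m+2)$, of size $\log\log M$, cancels the denominator in (8), and we obtain $C(x)\sqrt M(\log M)^{3/2}$. For $2\le M<16$ use $|f|\le1$. This is (7), so the estimate holds with $\varepsilon=0$ for every sequence.
* $\omega(m)=m\log m\,(\log\log m)^{1+2\varepsilon}$ for large $m$ (and a suitable constant for small $m$), with $\varepsilon>0$. This gives, uniformly in $f$,
$$C(x)\sqrt M(\log M)^{3/2}(\log\log M)^{-1/2}(\log\log\log M)^{1/2+\varepsilon}\qquad(M\ge M_0).$$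

By (4), the second choice says that almost everywhere
$$D_N(n_1x,\dots,n_Nx)\ll N^{-1/2}(\log N)^{3/2}(\log\log N)^{-1/2}(\log\log\log N)^{1/2+\varepsilon}.$$
Nothing is claimed about sharpness, and the distance down to the Berkes–Philipp lower bound is not closed here.

## 3. Carleson–Hunt plus Chebyshev, and a divergent harmonic series

Fix the sequence $(n_k)$. For $m\ge2$ put $N=2^m$, $H=\lceil2^{m/2}\rceil$, and
$$v(x)=N^{-1/2}\sum_{k\le N}e(n_kx),\quad V=|v|,\quad V^*(x)=N^{-1/2}\max_{M\le N}\Big|\sum_{k\le M}e(n_kx)\Big|,\quad Tg(x)=\sum_{h\le H}\frac{g(hx)}h .$$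
If $2^{m-1}<M\le N$, then $|\sum_{k\le M}e(hn_kx)|\le\sqrt N\,V^*(hx)$ and $M/H\le\sqrt N$, so (2) and (3) give
$$\Big|\sum_{k\le M}f(n_kx)\Big|\le MD_M(x)\le C\sqrt N\,\big(1+TV^*(x)\big)\qquad\text{for all }f\text{ with (1)}. \tag{9}$$
Everything is now about the size of $TV^*(x)$ for typical $x$.

What replaces (5) is the Carleson–Hunt theorem: if $S_ng$ denotes the symmetric partial sum (frequencies $|l|\le n$) of the Fourier series of $g$, then $\|\sup_n|S_ng|\|_2\le C\|g\|_2$. The frequencies $n_k$ are positive and increasing, so $N^{-1/2}\sum_{k\le M}e(n_kx)=S_{n_M}v(x)$, and therefore $V^*\le\sup_n|S_nv|$. The $n_k$ are distinct, so $\|v\|_2=1$, and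
$$\|V^*\|_2\le C. \tag{10}$$

For a single function such as $f(x)=\frac14\cos2\pi x$ this finishes at once: by Chebyshev $|\{V^*>\omega(m)^{1/2}\}|\le C/\omega(m)$, so Borel–Cantelli bounds the sums by $C(x)\sqrt M\,\omega(\lceil\log_2 M\rceil)^{1/2}$ for large $M$, with no extra logarithm. The operator $T$ is the price of uniformity in $f$.

The sensible first approach is the triangle inequality. Dilation by $h$ preserves the $L^2$ norm, so
$$\|TV^*\|_2\le\sum_{h\le H}\frac1h\|V^*\|_2\le Cm,\qquad \big|\{TV^*>m\,\omega(m)^{1/2}\}\big|\le\frac C{\omega(m)} .$$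
This is summable. Borel–Cantelli and (9) show that for almost every $x$ and all large $M$,
$$MD_M(x)\le C\sqrt M\,\log M\;\omega(\lceil\log_2M\rceil)^{1/2}. \tag{11}$$
With $\omega(m)=m^{1+2\varepsilon}$ this is (6). To reach (7) we would need $\omega(m)\le Cm$, and that is never admissible: by monotonicity
$$\frac{m/2}{\omega(m)}\le\sum_{m/2\le i\le m}\frac1{\omega(i)}\longrightarrow0, \tag{12}$$
so $\omega(m)/m\to\infty$. In other words, at the height needed for (7), $m^{3/2}$, Chebyshev bounds the exceptional set of level $m$ by $C/m$, and $\sum1/m$ diverges. If $\|TV^*\|_2\le Cm$ could be improved by a factor $1/\log m$, the exceptional sets would have measure $C/(m\log^2m)$, which is summable. This improvement need not hold for $V^*$ itself, as the next section explains.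

## 4. Cutting $V^*$ at a height $\tau$

At height $m^{3/2}$ we can afford the part of $V^*$ below any $\tau\le\sqrt m$, because $T$ applied to a function bounded by $\tau$ is at most $\tau(1+\log H)\le C\tau m$ pointwise. So only the rare large values of $V^*$ need an improved $L^2$ bound.

**Proposition 2.** There are absolute constants $C,m_0$ such that for $m\ge m_0$ and $\tau\ge m^{1/4}$, the function $W=V^*\mathbf 1_{\{V^*>\tau\}}$ satisfies
$$\|TW\|_2\le C\,\frac m{\log m}. \tag{13}$$

The triangle inequality gives only $\|TW\|_2\le Cm$.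

**Proposition 2 implies Theorem 1.** By (12), $\omega(m)\ge m$ for large $m$, so for large $m$
$$\tau_m:=\frac{\omega(m)^{1/2}}{\log m}\ge\frac{m^{1/2}}{\log m}\ge m^{1/4}.$$
Let $W_m$ be the function $W$ for $\tau=\tau_m$, and put $\lambda_m=m\tau_m$. By (13) and Chebyshev,
$$|\{TW_m>\lambda_m\}|\le\frac{Cm^2}{(\log m)^2\lambda_m^2}=\frac C{\omega(m)},$$
which is summable. By Borel–Cantelli, for almost every $x$ there is $m_1(x)$ such that for all $m\ge m_1(x)$, since $V^*\le\tau_m+W_m$ and $T$ preserves inequalities,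
$$TV^*(x)\le\tau_m(1+\log H)+TW_m(x)\le C\lambda_m .$$
Let $2^{m-1}<M\le2^m=N$, so $m=\lceil\log_2M\rceil$. As $\lambda_m\ge1$ for large $m$, (9) gives
$$\Big|\sum_{k\le M}f(n_kx)\Big|\le C\sqrt N(1+TV^*(x))\le C\sqrt M\,\frac{m\,\omega(m)^{1/2}}{\log m}$$
for all $f$ with (1). Finally $m\le\log_2M+1\le3\log M$ and $\log m\ge\log\log_2M\ge\log\log M$, so $m/\log m\le3\log M/\log\log M$. This is (8) for all $M\ge M_1(x)$. The finitely many $M$ with $16\le M<M_1(x)$ are covered by $|f|\le1$ and the choice of $C(x)$. $\square$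

The rest of the lecture proves Proposition 2.

## 5. Why $W$ might be bad for $T$, and why it is not

The operator $T$ loses a full $\log H$ on constants: $T1=\sum_{h\le H}1/h$. The function $W$ has small mean, since $\int W\le\tau^{-1}\int(V^*)^2\le C/\tau$, so one may hope that removing the mean is enough. It is not. Fix $H$, let
$$A_K=\Big\{\prod_{p\le H}p^{\beta_p}:1\le\beta_p\le K\Big\},\qquad g_K(x)=|A_K|^{-1/2}\sum_{a\in A_K}e(ax),$$
so that $\|g_K\|_2=1$ and $\int g_K=0$. For $h\le H$ the function $g_K(hx)$ has frequency set $hA_K$, which is the box of exponents shifted by a fixed vector. Hence $|A_K\cap hA_K|/|A_K|=\prod_{p\le H}\max(0,1-v_p(h)/K)\to1$ as $K\to\infty$, where $v_p(h)$ is the exponent of $p$ in $h$. Therefore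
$$\|g_K(h\,\cdot)-g_K\|_2^2=2\Big(1-\frac{|A_K\cap hA_K|}{|A_K|}\Big)\to0,\qquad \|Tg_K\|_2\to\sum_{h\le H}\frac1h .$$
So even mean-zero functions can lose the whole factor $\log H$, and we must use where $W$ comes from.

What we know is that $W$ is large only where $V^*$ is, in the precise form $W\le(V^*)^2/\tau$. Suppose for a moment that $V$ stood in place of $V^*$, and let $W'=V\mathbf 1_{\{V>\tau\}}\le V^2/\tau$. The square $V^2$ is completely explicit:
$$V^2=1+u,\qquad u(x)=\frac1N\sum_{k\ne l}e((n_k-n_l)x),$$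
and $u$ has only nonzero frequencies and nonnegative coefficients of sum $N-1$. For $N=2$, $n_1=1$, $n_2=2$, for instance, $u=\cos2\pi x$. Take an operator $D=\sum_p\frac1pg(p\,\cdot)$ over the primes of a range $y<p\le y^2$, put $\lambda=\sum_{y<p\le y^2}\frac1p$, and let $R=(D^n)^*D^n$. It preserves nonnegativity, is self-adjoint, and maps $1$ to $\lambda^{2n}$. Then
$$\|D^nW'\|_2^2=\int W'\,RW'\le\frac1\tau\int V^2\,RW'=\frac1\tau\int(RV^2)\,W'=\frac1\tau\Big(\lambda^{2n}\int W'+\int(Ru)W'\Big).$$
The first term is at most $\lambda^{2n}\tau^{-2}$, since $\int W'\le\tau^{-1}\int V^2=\tau^{-1}$. So if averaging over multiples nearly annihilates $u$, we gain a factor $\tau^{-2}$ over the trivial bound $\lambda^{2n}$.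

Why powers $D^n$? With $n=1$ one gets (by the computation in Step 1 of Section 8) $\|Du\|_2^2\le N^2\sum_{y<p\le y^2}p^{-2}\le 2N^2/y$, which is small only for $y$ well above $N^2$, while the primes dividing some $h\le H$ are at most $H\approx\sqrt N$. Products of $n$ primes larger than $y$ exceed $y^n$, and $y^n\ge N^4$ can be arranged. The price is that we then have to come back from $D^n$ to $D$, which costs an $n$-th root: a gain that is a power of $\tau$ becomes a power of $\tau^{1/n}$. For $y=N^{2^j/\log m}$ we need $n\approx4\log m/2^j$. When $\tau$ is at least a fixed power of $m$, the quantity $\tau^{-1/n}$ is at most $\exp(-c\,2^j)$ for some $c>0$. So the gain starts at $y\approx N^{1/\log m}$, and the primes below that point cost only $\log N^{1/\log m}\approx m/\log m$. This is where (13) comes from.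

Three things remain: the passage from $D^n$ to $D$ (Section 6), the passage from $V^*$ to $V$ (Section 7), and the assembly (Sections 8 and 9).

## 6. Dilations and a moment inequality

For $h\in\mathbb N$ put $U_hg(x)=g(hx)$ on $L^2(\mathbb T)$. The $U_h$ are isometries, $U_aU_b=U_{ab}$, and they commute. The adjoint is
$$U_h^*g(x)=\frac1h\sum_{j=0}^{h-1}g\Big(\frac{x+j}h\Big),$$
because $\int_0^1f(hx)\overline{g(x)}\,dx=\frac1h\int_0^hf(y)\overline{g(y/h)}\,dy=\frac1h\sum_{j=0}^{h-1}\int_0^1f(y)\overline{g(\tfrac{y+j}h)}\,dy$ for 1-periodic $f$ and $g$. Both $U_h$ and $U_h^*$ preserve nonnegativity and fix constants. For example, $U_2^*$ maps $e(2x)$ to $e(x)$ and $e(x)$ to $\frac12\big(e(\tfrac x2)+e(\tfrac x2+\tfrac12)\big)=0$.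

**Lemma 3.** Let $D=\sum_{p\in\mathcal P}c_pU_p$ with $\mathcal P$ a finite set of primes and $c_p\ge0$. For $g\in L^2(\mathbb T)$ and $n\ge1$,
$$\|Dg\|_2^2\le\|g\|_2^{2-2/n}\,\|D^ng\|_2^{2/n}. \tag{14}$$

*Proof.* The plan is to find a positive measure for which $\|D^ng\|_2^2$ is a $2n$-th moment, and then to use Hölder. We may assume that $\mathcal P=\{p_1,\dots,p_k\}$ is nonempty. For $\alpha\in\mathbb Z^k$ write $p^\alpha=\prod_ip_i^{\alpha_i}=a/b$ in lowest terms and set
$$\gamma(\alpha)=\langle U_ag,U_bg\rangle .$$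
If $a'/b'=p^\alpha$ for other positive integers $a',b'$, then $a'=ca$, $b'=cb$ with $c\in\mathbb N$, and $\langle U_{a'}g,U_{b'}g\rangle=\langle U_cU_ag,U_cU_bg\rangle=\gamma(\alpha)$ because $U_c$ is an isometry. So any representation of the fraction may be used.

The function $\gamma$ is positive definite. Given $\alpha_1,\dots,\alpha_s\in\mathbb Z^k$, write $p^{\alpha_i}=a_i/b$ with a common denominator. Then $p^{\alpha_i-\alpha_l}=a_i/a_l$, and for complex $z_i$
$$\sum_{i,l}z_i\bar z_l\,\gamma(\alpha_i-\alpha_l)=\sum_{i,l}z_i\bar z_l\langle U_{a_i}g,U_{a_l}g\rangle=\Big\|\sum_iz_iU_{a_i}g\Big\|_2^2\ge0 .$$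
By the Herglotz–Bochner theorem on $\mathbb Z^k$ there is a positive measure $\sigma$ on the torus $\mathbb T^k=\{z\in\mathbb C^k:|z_i|=1\}$ with $\gamma(\alpha)=\int z^\alpha\,d\sigma$. Its mass is $\gamma(0)=\|g\|_2^2$.

Let $d(z)=\sum_ic_{p_i}z_i$ and expand $d(z)^n=\sum_\beta C_\beta z^\beta$. Since $U_aU_b=U_{ab}$, we have $D^n=\sum_\beta C_\beta U_{p^\beta}$, with real $C_\beta$. Hence
$$\|D^ng\|_2^2=\sum_{\beta,\beta'}C_\beta C_{\beta'}\,\gamma(\beta-\beta')=\int\Big|\sum_\beta C_\beta z^\beta\Big|^2d\sigma=\int|d|^{2n}\,d\sigma\qquad(n\ge1).$$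
By Hölder, $\int|d|^2d\sigma\le\sigma(\mathbb T^k)^{1-1/n}\big(\int|d|^{2n}d\sigma\big)^{1/n}$, which is (14). $\square$

Two examples of $\sigma$: for $g=e(x)$ we have $\gamma(\alpha)=0$ unless $\alpha=0$, so $\sigma$ is normalized Lebesgue measure; for $g=1$ we have $\gamma\equiv1$, so $\sigma$ is a unit mass at $(1,\dots,1)$, where $|d|$ is maximal.

## 7. Weighted Carleson–Hunt, with a maximal function that respects dilations

To run the computation of Section 5 with $V^*$, we have to estimate $\int(V^*)^2\,RW$ by something with $V^2$ in place of $(V^*)^2$. This is a Carleson–Hunt inequality with the weight $RW$. Such inequalities hold for $A_2$ weights.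

**Definition.** A 1-periodic weight $w>0$ on $\mathbb R$ is $A_1$ with constant $K$ if $\frac1{|I|}\int_Iw\le K\operatorname{ess\,inf}_Iw$ for all bounded intervals $I$. It is $A_2$ with constant $K$ if $\big(\frac1{|I|}\int_Iw\big)\big(\frac1{|I|}\int_I\frac1w\big)\le K$ for all such $I$. The best constants are $[w]_{A_1}$ and $[w]_{A_2}$.

Since $\frac1{|I|}\int_I\frac1w\le1/\operatorname{ess\,inf}_Iw$, we have $[w]_{A_2}\le[w]_{A_1}$.

As an example, $w(x)=\|x\|^{-1/2}$ is $A_1$ with constant $4$. Let $|I|=L$. If $L\ge1$, then $I$ is covered by at most $2L$ unit intervals, so the average is at most $2\int_0^1w=4\sqrt2$, while $w\ge\sqrt2$. If $L<1$, let $t=\sup_I\|x\|$, so $\operatorname{ess\,inf}_Iw=t^{-1/2}$. If $t\ge2L$, then $\|x\|\ge t-L\ge t/2$ on $I$ and $w\le\sqrt2\,t^{-1/2}$ there. If $t<2L$, the average is at most $\frac1L\cdot2\int_0^{L/2}s^{-1/2}ds=2\sqrt2\,L^{-1/2}\le4t^{-1/2}$.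

On the other hand, a function that vanishes on a set of positive measure without being $0$ almost everywhere is not $A_2$, because $1/w$ is then not integrable. The function $W$ itself vanishes wherever $V^*\le\tau$, and we have no control of $RW$ as a weight. So $RW$ has to be replaced by a larger function that is a good weight. Two published theorems provide it.

* **(HY)** Hunt–Young, *A weighted norm inequality for Fourier series*, Bull. AMS 80 (1974): if $w$ is a 1-periodic $A_2$ weight, then $\int\sup_n|S_nf|^2w\le K\int|f|^2w$, with $K$ depending only on the $A_2$ constant of $w$.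
* **(CR)** Coifman–Rochberg, Proc. AMS 79 (1980): if $0<\theta<1$ and $Mg<\infty$ a.e., then $(Mg)^\theta$ is an $A_1$ weight with constant depending only on $\theta$.

Here, for locally integrable $g\ge0$ on $\mathbb R$, $Mg(x)=\sup_{I\ni x}\frac1{|I|}\int_Ig$ over all bounded open intervals $I\subset\mathbb R$ containing $x$. (In (CR), $g$ is not a.e. $0$.) Let
$$r=\tfrac54,\qquad M_rg=(M(g^r))^{1/r}.$$
Since (CR) needs $\theta=1/r<1$, we need $r>1$; we also want $r<\frac32$, so that $M_r$ is bounded on $L^{3/2}$.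

**(a) Norm bounds.** *For 1-periodic $g\ge0$: $\|Mg\|_q\le C_q\|g\|_q$ for $q>1$, and $\|M_rg\|_q\le C_q\|g\|_q$ for $q>r$.* An interval of length $L\ge1$ is covered by at most $2L$ unit intervals, so the average over it is at most $2\int_0^1g\le2\|g\|_q$. An interval of length $<1$ containing a point of $[0,1]$ lies in $[-1,2]$, so these are handled by the Hardy–Littlewood theorem on $\mathbb R$ applied to $g\mathbf 1_{[-1,2]}$. The second claim follows from $\|M_rg\|_q=\|M(g^r)\|_{q/r}^{1/r}\le C_q\|g^r\|_{q/r}^{1/r}=C_q\|g\|_q$.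

**(b) Compatibility with dilations.** *For every finite sum $R=\sum a_{h,h'}U_h^*U_{h'}$ with $a_{h,h'}\ge0$, and bounded 1-periodic $g\ge0$,*
$$M_r(Rg)\le R(M_rg). \tag{15}$$
If $A(x)=sx+t$ with $s>0$, then substituting in the integrals gives $M_r(g\circ A)=(M_rg)\circ A$, because $A$ maps the intervals containing $x$ onto the intervals containing $A(x)$ and preserves averages. With $A(x)=hx$ this reads $M_r(U_hg)=U_h(M_rg)$. With $A(x)=\frac{x+j}h$ it reads $M_r\big(g(\tfrac{\cdot+j}h)\big)(x)=(M_rg)(\tfrac{x+j}h)$. By Minkowski's inequality on each interval, $M_r(f+g)\le M_rf+M_rg$, and $M_r(cg)=cM_rg$ for $c\ge0$. Hence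
$$M_r(U_h^*g)(x)\le\frac1h\sum_{j=0}^{h-1}(M_rg)\Big(\frac{x+j}h\Big)=U_h^*(M_rg)(x).$$
So $M_r(U_h^*U_{h'}g)\le U_h^*M_r(U_{h'}g)=U_h^*U_{h'}M_rg$, and summing gives (15).

**(c) From $V^*$ to $V$.** *For bounded 1-periodic $g\ge0$,*
$$\int(V^*)^2g\le C\int V^2\,M_rg . \tag{16}$$
If $g=0$ a.e., this is trivial. Otherwise $w=M_rg$ is positive, bounded and 1-periodic, and by (CR) with $\theta=\frac45$ it is an $A_1$ weight with absolute constant; hence it is $A_2$ with absolute constant. By Lebesgue differentiation $g\le w$ a.e. Recall from Section 3 that $V^*\le\sup_n|S_nv|$. So (HY) gives $\int(V^*)^2g\le\int\sup_n|S_nv|^2\,w\le C\int|v|^2w$, which is (16).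

## 8. One block of primes

From now on $m\ge m_0$ and $\tau\ge m^{1/4}$, with $m_0$ a sufficiently large absolute constant. Since $V^*\le\sqrt N$, we have $W=0$ if $\tau\ge\sqrt N$, and Proposition 2 is trivial. So assume $\tau<\sqrt N$. Then $0\le W\le\sqrt N$, and from (10)
$$\|W\|_2\le C,\qquad W\le\frac{(V^*)^2}\tau,\qquad\|W\|_{3/2}\le\Big(\tau^{-1/2}\int(V^*)^2\Big)^{2/3}\le C\tau^{-1/3}; \tag{17}$$
the last two because $V^*>\tau$ where $W\ne0$, so that $V^*\le(V^*)^2/\tau$ and $(V^*)^{3/2}\le\tau^{-1/2}(V^*)^2$ there. By (a), applied with $q=\frac32$ and $q=2$, both larger than $r$,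
$$\int M_rW\le\|M_rW\|_{3/2}\le C\tau^{-1/3},\qquad\|M_rW\|_2\le C. \tag{18}$$

We need two estimates of Mertens, for $z\ge2$:
$$\prod_{p\le z}\Big(1-\frac1p\Big)^{-1}\le C\log z,\qquad\sum_{z<p\le z^2}\frac1p\le C. \tag{19}$$

**The blocks.** For $j\ge0$ let $y_j=2^{m2^j/\log m}$, so that $y_{j+1}=y_j^2$ and $y_0\ge2$. We consider only those $j$ with $y_j<H$. As $H\le2^{m/2+1}$, these satisfy $2^j<(\frac12+\frac1m)\log m\le\log m$. Put
$$D_j=\sum_{y_j<p\le y_{j+1}}\frac1pU_p,\qquad\lambda_j=\sum_{y_j<p\le y_{j+1}}\frac1p\le C,\qquad n_j=\Big\lceil\frac{4\log m}{2^j}\Big\rceil .$$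
Since $\log m/2^j\ge1$, we have $n_j\le5\log m/2^j$. By the choice of $n_j$, $y_j^{n_j}\ge2^{4m}=N^4$.

**Lemma 4.** $\|D_jW\|_2\le C\exp(-2^j/30)$ for every $j\ge0$ with $y_j<H$.

*Proof.* Write $D,n,y,\lambda$ for $D_j,n_j,y_j,\lambda_j$, and let $\bar\lambda=\max(1,\lambda)\le C$.

**Step 1: $D^n$ nearly annihilates $u=V^2-1$.** The purpose is to make precise that averaging over multiples by products of $n$ large primes kills $u$. Since the $n_k$ are distinct,
$$u(x)=\sum_{d\ne0}\varphi(d)e(dx),\qquad\varphi(d)=\frac1N\#\{(k,l):n_k-n_l=d\}\ge0,\qquad\sum_{d\ne0}\varphi(d)=\frac{N^2-N}N\le N .$$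
Write $D^n=\sum_hc_hU_h$ with $c_h=\frac1h\#\{(p_1,\dots,p_n):p_1\cdots p_n=h\}$, where the $p_i$ are primes in $(y,y^2]$. By unique factorization the tuples counted are rearrangements of one another, so $c_h\le n!/h$. By orthogonality of the exponentials,
$$\|D^nu\|_2^2=\sum_{d,d'}\varphi(d)\varphi(d')\sum_{hd=h'd'}c_hc_{h'} .$$
For fixed $d,d'\ne0$ the relation $hd=h'd'$ lets each $h$ occur with at most one $h'$ and each $h'$ with at most one $h$. So Cauchy–Schwarz bounds the inner sum by $\sum_hc_h^2$, and $\|D^nu\|_2^2\le N^2\sum_hc_h^2$. Next,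
$$\sum_hc_h^2\le n!\sum_h\frac{c_h}h=n!\Big(\sum_{y<p\le y^2}\frac1{p^2}\Big)^n\le\Big(\frac{2n}y\Big)^n\le(2n)^nN^{-4}.$$
Here the equality expands the $n$-th power into tuples, and then we used $n!\le n^n$, $\sum_{k>y}k^{-2}\le1/\lfloor y\rfloor\le2/y$, and $y^n\ge N^4$. Hence $\|D^nu\|_2\le N^{-1}(2n)^{n/2}$. As $n\le5\log m$,
$$(2n)^{n/2}\le\exp\big(\tfrac52\log m\,\log(10\log m)\big)\le2^{m/2}=N^{1/2}\qquad(m\ge m_0).$$
Since $1\le\tau<\sqrt N$, we conclude
$$\|D^nu\|_2\le N^{-1/2}\le\tau^{-1/3}. \tag{20}$$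

**Step 2: $D^nW$ is small.** The purpose is to run the computation of Section 5 with $V^*$, using (16) to return to $V$ and (15) to move $R$ past $M_r$. Let
$$R=(D^n)^*D^n=\sum_{h,h'}c_hc_{h'}U_h^*U_{h'} .$$
It is self-adjoint and preserves nonnegativity. As $U_p$ and $U_p^*$ fix constants, $R1=\lambda^{2n}$. As $\|D^*\|=\|D\|\le\lambda$ on $L^2$, $\|Ru\|_2\le\lambda^n\|D^nu\|_2$. The function $RW\ge0$ is bounded and 1-periodic. Using in turn $W\le(V^*)^2/\tau$, then (16) with $g=RW$, then (15), then self-adjointness,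
$$\|D^nW\|_2^2=\int W\,RW\le\frac1\tau\int(V^*)^2RW\le\frac C\tau\int V^2M_r(RW)\le\frac C\tau\int V^2R(M_rW)=\frac C\tau\int(RV^2)\,M_rW .$$
Since $RV^2=R(1+u)=\lambda^{2n}+Ru$, Cauchy–Schwarz, (18) and (20) give
$$\|D^nW\|_2^2\le\frac C\tau\Big(\lambda^{2n}\int M_rW+\lambda^n\|D^nu\|_2\|M_rW\|_2\Big)\le C\bar\lambda^{2n}\tau^{-4/3}. \tag{21}$$

**Step 3: back from $D^n$ to $D$.** The purpose is to take the $n$-th root with Lemma 3; the factor $\bar\lambda^{2n}$ then becomes the harmless $\bar\lambda^2$. By (14), $\|W\|_2\le C$ and (21),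
$$\|DW\|_2^2\le C\big(C\bar\lambda^{2n}\tau^{-4/3}\big)^{1/n}\le C\tau^{-4/(3n)}\le Cm^{-1/(3n)},$$
where $\tau\ge m^{1/4}$ was used at the end. As $n\le5\log m/2^j$, we have $m^{-1/(3n)}=\exp\big(-\frac{\log m}{3n}\big)\le\exp\big(-\frac{2^j}{15}\big)$. Taking square roots proves the lemma. $\square$

## 9. Summation over the largest prime factor

It remains to bring the operators $D_j$ into $TW=\sum_{h\le H}\frac1hU_hW$. Let $P^+(h)$ be the largest prime factor of $h$, with $P^+(1)=1$, and call $h$ *$z$-smooth* if $P^+(h)\le z$; thus $12$ is $3$-smooth. Expanding the Euler product, we get from (19), for $z\ge2$,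
$$\sum_{g\ z\text{-smooth}}\frac1g=\prod_{p\le z}\Big(1-\frac1p\Big)^{-1}\le C\log z . \tag{22}$$

**Step 1: the smooth $h$.** This step bounds the terms for which there is no gain. The terms with $P^+(h)\le y_0$ contribute, by the triangle inequality, $\|U_hW\|_2=\|W\|_2\le C$ and (22), a function of norm at most
$$C\log y_0\le\frac{Cm}{\log m} .$$

**Step 2: the other $h$.** This step pulls one $D_j$ out of the remaining terms. If $P^+(h)=p>y_0$, then $p\in(y_j,y_{j+1}]$ for exactly one $j\ge0$, and $y_j<p\le h\le H$, so this $j$ is one of those considered. Write $h=pg$; then $g\le H$ is $y_{j+1}$-smooth, and $h$ determines the pair $(p,g)$. Since $W\ge0$, we may add further pairs: the terms belonging to $j$ are bounded pointwise by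
$$\sum_{\substack{g\le H\\ g\ y_{j+1}\text{-smooth}}}\frac1g\sum_{y_j<p\le y_{j+1}}\frac1pW(pgx)=\sum_{\substack{g\le H\\ g\ y_{j+1}\text{-smooth}}}\frac1g\,U_gD_jW(x) .$$
By (22) and Lemma 4 the norm of this function is at most
$$C\log y_{j+1}\,\|D_jW\|_2\le C\,\frac m{\log m}\,2^{j+1}e^{-2^j/30} .$$

**Step 3: summation over $j$.** This step checks that the gain $e^{-2^j/30}$ beats the growth $2^{j+1}$ of $\log y_{j+1}$. The series $\sum_{j\ge0}2^{j+1}e^{-2^j/30}$ converges, so adding Steps 1 and 2 gives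
$$\|TW\|_2\le C\,\frac m{\log m} .$$
This is (13), which proves Proposition 2. By Section 4 it proves Theorem 1, and with $\omega(m)=m(\log(m+2))^2$ it gives (7) for every strictly increasing sequence of positive integers. $\blacksquare$
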